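\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{The Chow polylogarithm cocycle of $GL(\mathbb C)$\\ and the Borel class}

\begin{abstract}
Let $n\ge 2$. To $2n$ generic complex matrices one attaches a determinantal cycle of codimension $n$ in $\mathbb P^{2n-1}$; its Chow polylogarithm is a measurable $(2n-1)$-cocycle of $GL(\mathbb C)$. We show that the class of this cocycle is a nonzero multiple of the Borel class. The method is to average the cocycle over right translations by Gaussian random matrices. Averaging does not change the class, and the averaged cocycle can be computed exactly: it is an explicit constant times the integral of the invariant form $\operatorname{tr}\big((dx\,x^{-1})^{2n-1}\big)$ over the affine simplex with vertices $g_ig_i^*$ in the cone of positive definite Hermitian matrices.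
\end{abstract}

\section{Introduction}

\subsection{The cocycle}

Fix $n\ge 2$ and put $p=2n-1$. We index $2n$ objects by $0,\dots,p$ and write $\mathbb P^p$ for complex projective space with homogeneous coordinates $(z_0:\dots:z_p)$.

\emph{Chow polylogarithms.} Let $Z\subset\mathbb P^p$ be an algebraic cycle of codimension $n$, hence of dimension $n-1$, in general position with respect to the coordinate hyperplanes. Its Chow polylogarithm is
\begin{equation}\label{eq:chow}
\mathcal P_n(Z)=(2\pi i)^{1-n}\int_{Z(\mathbb C)} r_{2n-2}\Big(\frac{z_1}{z_0},\dots,\frac{z_p}{z_0}\Big),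
\end{equation}
where, with $\mathrm{Alt}_{p}F(f_1,\dots,f_p)=\sum_{\sigma\in S_p}\mathrm{sgn}(\sigma)F(f_{\sigma(1)},\dots,f_{\sigma(p)})$,
\begin{multline}\label{eq:r}
r_{2n-2}(f_1,\dots,f_p)=\mathrm{Alt}_{p}\sum_{j=0}^{n-1}\frac{1}{(2j+1)!\,(2n-2j-2)!}\\
\times\log|f_1|\,d\log|f_2|\wedge\dots\wedge d\log|f_{2j+1}|\wedge d\,i\arg f_{2j+2}\wedge\dots\wedge d\,i\arg f_{p}.
\end{multline}
The formula makes sense for $n=1$ too: then $Z$ is a combination of points of $\mathbb P^1$, and a point contributes $\log|z_1/z_0|$. So $\mathcal P_n$ is a higher-dimensional relative of the logarithm of an absolute value.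

\emph{The cycles.} Let $V$ have basis $e_1,e_2,\dots$, and let $GL(\mathbb C)=\bigcup_NGL_N(\mathbb C)$, where $GL_N(\mathbb C)$ acts on the span of $e_1,\dots,e_N$ and fixes $e_k$ for $k>N$. Fix $m\ge0$ and put $N=n+m$, $G=GL_N(\mathbb C)$. For $g_0,\dots,g_p\in G$ let
\[
M_i=g_i(e_n,\dots,e_{n+m})\in\mathrm{Mat}_{N\times(m+1)}(\mathbb C)
\]
be the matrix formed by the last $m+1$ columns of $g_i$. Consider the set
\[
C_n^m=\Big\{\lambda\in\mathbb C^{2n}:\ \sum_i\lambda_i=1,\ \text{the columns of }\sum_i\lambda_iM_i\text{ are linearly dependent}\Big\}.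
\]
The $N\times(m+1)$ matrices of rank at most $m$ have codimension $N-m=n$, and $C_n^m$ has codimension $n$ for generic $g$. Let $Z$ be its Zariski closure in $\mathbb P^p$, with $z_i=\lambda_i$ and each component counted once, and put
\[
f(g_0,\dots,g_p)=\mathcal P_n(Z).
\]
For $m=0$ this is very concrete: $Z$ is the linear subspace of all $\lambda$ with $\sum\lambda_iv_i=0$, where $v_i=g_ie_n\in\mathbb C^n$. The tuples with $m>0$ extend the construction to $GL_N(\mathbb C)$ for every $N\ge n$.

\emph{The cohomology.} Homogeneous cochains are functions with $f(gg_0,\dots,gg_k)=f(g_0,\dots,g_k)$, and $(\delta f)(g_0,\dots,g_{k+1})=\sum_i(-1)^if(\dots,\widehat{g_i},\dots)$. The complex of $G$-invariant measurable functions on $G^{k+1}$ modulo null sets computes the measurable cohomology $H^*_{\rm meas}(G,\mathbb C)$ \cite{Moore}. The function $f$ is an element of this complex: it is defined almost everywhere and measurable by Lemma~\ref{lem:int} below, and it is invariant because replacing all $M_i$ by $gM_i$ does not change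 $C_n^m$. As in the problem from \cite{Gon} that we solve here, we take as given that $f$ is a cocycle, i.e.\ $\delta f=0$ almost everywhere, and that the formulas for different $m$ are compatible under restriction. (The second fact is part of the construction; our proof does not use it.)

For the Lie group $G$ the inclusion of continuous cochains induces an isomorphism $H^*_{\rm cont}\cong H^*_{\rm meas}$. By van Est's theorem $H^*_{\rm cont}(GL_N(\mathbb C),\mathbb R)\cong H^*(U(N),\mathbb R)$, which is an exterior algebra on primitive generators of degrees $1,3,\dots,2N-1$. For $N\ge n$ the \emph{Borel class} $b_n\in H^{2n-1}_{\rm cont}(GL_N(\mathbb C),\mathbb R)$ is the class that corresponds to the primitive generator of degree $2n-1$. These classes are compatible under restriction. Only proportionality to $b_n$ matters here, so its normalization is irrelevant.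

\subsection{The results}

A degree $2n-1$ class of $GL_N(\mathbb C)$ is a multiple of $b_n$ plus products of at least three generators, the first possible product being $b_1b_2b_3$ in degree $9$. So for $n\le4$ the only question is whether the class of $f$ vanishes, while for $n\ge5$ decomposable classes also have to be excluded. All products of degree $2n-1$ involve only $b_1,\dots,b_{n-1}$, so they stay linearly independent on $GL_{n-1}(\mathbb C)$, whereas $b_n$ restricts to $0$ there (Section~\ref{subsec:restriction}). Hence the multiples of $b_n$ are exactly the degree $2n-1$ classes that die on $GL_{n-1}(\mathbb C)$. The construction of $f$ starts only at $GL_n(\mathbb C)$, which makes the following plausible. To prove it is the problem from \cite{Gon}.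

\begin{theorem}\label{thm:A}
There is a constant $c\in\mathbb C$, $c\ne0$, independent of $N$, such that for all $N\ge n$ the class of the cocycle $f$ in $H^{2n-1}_{\rm meas}(GL_N(\mathbb C),\mathbb C)$ equals $c\,b_n$. In particular the class is nontrivial.
\end{theorem}

The obstacle is that $f$ is defined only almost everywhere. Its class cannot be read off from values at special points, and subgroups such as $GL_{n-1}(\mathbb C)$ are null sets. We therefore replace $f$ by an explicit continuous cocycle. Let $X=X_N$ be the open convex cone of positive definite Hermitian $N\times N$ matrices. The group $G$ acts on it by $x\mapsto gxg^*$, so $X=G/K$ with $K=U(N)$ and base point $o=1$. Put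
\[
\omega_n=\operatorname{tr}\big((dx\,x^{-1})^{2n-1}\big),
\]
a $G$-invariant form, because $dx\,x^{-1}$ becomes $g\,(dx\,x^{-1})\,g^{-1}$. For $x_0,\dots,x_p\in X$ let $\sigma_x:\Delta^p\to X$, $\sigma_x(s)=\sum s_ix_i$, be the affine simplex, where $\Delta^p=\{s_i\ge0,\ \sum_{i=0}^ps_i=1\}$ is oriented by $ds_1\wedge\dots\wedge ds_p$.

\begin{theorem}\label{thm:B}
Let $m\ge0$, $N=n+m$. Let $\gamma$ be the standard Gaussian probability measure on $\mathrm{Mat}_N(\mathbb C)$ (independent entries with density $\pi^{-1}e^{-|v|^2}$ on $\mathbb C$), which is carried by $GL_N(\mathbb C)$. Then $f$ is cohomologous, in the measurable complex, to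
\[
\tilde f(g_0,\dots,g_p)=\int f(g_0k_0,\dots,g_pk_p)\prod_{i=0}^pd\gamma(k_i).
\]
The integral converges absolutely for all $g_0,\dots,g_p\in GL_N(\mathbb C)$, and exactly
\begin{equation}\label{eq:B}
\tilde f(g_0,\dots,g_p)=c_n\int_{\Delta^p}\sigma_x^*\omega_n,\qquad x_i=g_ig_i^*,\qquad c_n=-\frac1{2(2n-1)\binom{2n-2}{n-1}} .
\end{equation}
\end{theorem}

\subsection{The idea}

Replacing $g_i$ by $g_ik_i$ with random $k_i$ and averaging does not change the class, and it turns $f$ into a continuous function. Gaussian $k_i$ have two special virtues. First, the columns of $g_ik_i$ have a law that depends only on $x_i=g_ig_i^*$, so the average is a function on $X^{2n}$. Second, sums of Gaussian vectors are Gaussian, so the average of integration over a random zero set is computable. We describe $Z$ by the equation $\sum\lambda_iM_i\mu=0$, where $\mu\in\mathbb P^m$ is a kernel vector. The average of integration over the zero set of this equation is integration against a form with the shape of a top Chern form, for the Hermitian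 matrix $|\mu|^2\sum_i|\lambda_i|^2x_i$. The variable $\mu$ enters only through a scalar factor and can be integrated out, which leaves the matrix $\sum_i|\lambda_i|^2x_i$. This matrix does not depend on the arguments of the $\lambda_i$. Divided by $\sum|\lambda_i|^2$ it runs exactly over the affine simplex with vertices $x_i$. What remains is to see which part of the Chern form survives the integration over the arguments. It is $\operatorname{tr}\big((dx\,x^{-1})^{2n-1}\big)$.

Section~\ref{sec:small} shows this for $n=1$ and $n=2$. Sections~\ref{sec:nu}--\ref{sec:average} compute $\tilde f$. Section~\ref{sec:homotopy} proves $[f]=[\tilde f]$ and is the only place where the cocycle property is used. Section~\ref{sec:borel} identifies the class of $\int\sigma_x^*\omega_n$, and Section~\ref{sec:end} collects the pieces.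

\subsection{Conventions on traces}

Products of matrices of forms use the wedge product. If $A,B$ are matrices of forms of degrees $k,l$, then $\operatorname{tr}(AB)=(-1)^{kl}\operatorname{tr}(BA)$ (graded cyclicity). Let
\[
s_k(A_1,\dots,A_k)=\sum_{\sigma\in S_k}\mathrm{sgn}(\sigma)A_{\sigma(1)}\cdots A_{\sigma(k)},\qquad T(A_1,\dots,A_p)=\operatorname{tr}s_p(A_1,\dots,A_p).
\]
If $y_1,\dots,y_p$ are functions, $A_1,\dots,A_p$ are matrices of functions and $a=\sum_{i=1}^pA_i\,dy_i$, then $\operatorname{tr}(a^p)=T(A_1,\dots,A_p)\,dy_1\wedge\dots\wedge dy_p$.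

\begin{lemma}\label{lem:trace}
Let $a$ be a square matrix of $1$-forms and $\beta$ a scalar $1$-form.
\begin{itemize}
\item[(a)] $\operatorname{tr}(a^{2k})=0$ for $k\ge1$.
\item[(b)] $T(1,A_2,\dots,A_p)=0$ for all matrices $A_2,\dots,A_p$.
\item[(c)] $\operatorname{tr}((a+\beta)^p)=\operatorname{tr}(a^p)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $\operatorname{tr}(a\cdot a^{2k-1})=-\operatorname{tr}(a^{2k-1}\cdot a)$.

(b) A cyclic rotation of $p$ letters is an even permutation, as $p$ is odd, and it does not change traces. Rotating each word so that it starts with $1$ gives $T(1,A_2,\dots,A_p)=p\operatorname{tr}s_{p-1}(A_2,\dots,A_p)$. Here $p-1\ge2$ is even, so a rotation of $p-1$ letters by one step is an odd permutation. Hence $\operatorname{tr}s_{p-1}=-\operatorname{tr}s_{p-1}=0$.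

(c) As $a\beta=-\beta a$ and $\beta^2=0$, we have $(a+\beta)^2=a^2$. So $(a+\beta)^p=(a+\beta)a^{p-1}$, and $\operatorname{tr}(\beta a^{p-1})=\beta\operatorname{tr}(a^{p-1})=0$ by (a), since $p-1\ge2$ is even.
\end{proof}

Parts (b) and (c) are false for $p=1$; this is where $n\ge2$ enters.

\section{Two small cases}\label{sec:small}

Throughout, $N(0,x)$ with $x\in X_N$ denotes the circular complex Gaussian law on $\mathbb C^N$ with density $\pi^{-N}\det(x)^{-1}e^{-v^*x^{-1}v}$. A vector $v$ of this law satisfies $\mathbf E\,v=0$, $\mathbf E\,vv^*=x$ and $\mathbf E\,vv^{t}=0$, and $gv$ has law $N(0,gxg^*)$.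

\subsection{The case $n=1$, $N=1$: a random zero}\label{subsec:one}

Here $v_0=g_0$ and $v_1=g_1$ are nonzero numbers, $Z$ is the point $\lambda_0v_0+\lambda_1v_1=0$, and $f(g_0,g_1)=\log|\lambda_1/\lambda_0|=\log|v_0/v_1|$. Let us nevertheless compute the average by the method of this paper. Let $v_i\sim N(0,x_i)$ be independent and normalize $\lambda_0=1$, $\lambda=\lambda_1$. The zero $\lambda=-v_0/v_1$ is a random point of $\mathbb C$ with density
\[
\int_{\mathbb C}|v|^2\,\frac{e^{-|\lambda v|^2/x_0-|v|^2/x_1}}{\pi^2x_0x_1}\,d^2v=\frac1\pi\,\frac{x_0x_1}{(x_0+|\lambda|^2x_1)^2},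
\]
that is, with distribution $\frac i{2\pi}\partial\bar\partial\log H$, where $H=x_0+|\lambda|^2x_1$. The number $H$ depends only on $\rho=\log|\lambda|$. Put $t=e^{2\rho}$ and $s=tx_1/(x_0+tx_1)$. As $d^2\lambda=t\,d\rho\,d\theta$ with $\theta=\arg\lambda$, integration over $\theta$ shows that $\rho$ has density $2tx_0x_1/(x_0+tx_1)^2=ds/d\rho$. So $s$ is uniform on $[0,1]$, $\rho=\frac12\log\frac{s\,x_0}{(1-s)\,x_1}$, and
\[
\mathbf E\log|\lambda|=\int_0^1\frac12\log\frac{s\,x_0}{(1-s)\,x_1}\,ds=\frac12\log\frac{x_0}{x_1}=-\frac12\int_{\Delta^1}\sigma_x^*\frac{dx}x .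
\]
This is formula \eqref{eq:B} with $n=N=1$. The mechanism is: random zero, its expected density $\frac{i}{2\pi}\partial\bar\partial\log H$, integration over the argument, and a simplex between $x_0$ and $x_1$ along which $dx\,x^{-1}$ is integrated.

\subsection{The case $n=2$, $N=2$: matrices do not commute}\label{subsec:two}

Now $v_0,\dots,v_3\in\mathbb C^2$ and $Z\subset\mathbb P^3$ is a line. Lemma~\ref{lem:zeros} below will show that the expected zero form of $\sum\lambda_iv_i$ is $(\frac i{2\pi})^2\det(-\Theta_H)$ with $\Theta_H=\bar\partial(\partial H\,H^{-1})$. We first compute $\Theta_H$; this is needed for all $n$ and $N$.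

Let $x_0,\dots,x_p\in X_N$. Normalize $\lambda_0=1$, write $\lambda_i=e^{\rho_i+i\theta_i}$ for $1\le i\le p$, and put
\begin{equation}\label{eq:H}
H=x_0+\sum_{i=1}^pe^{2\rho_i}x_i,\qquad Y_i=\frac{\partial H}{\partial\rho_i}H^{-1},\qquad a=\sum_iY_i\,d\rho_i=dH\,H^{-1},\qquad b=\sum_iY_i\,d\theta_i .
\end{equation}
Since $H$ depends only on the $\rho_i$, we have $\partial H\,H^{-1}=\frac12(a+ib)$ and $\bar\partial H\,H^{-1}=\frac12(a-ib)$. Let $d^\theta H=\sum_i\frac{\partial H}{\partial\rho_i}d\theta_i=bH$. Then $\partial H=\frac12(dH+i\,d^\theta H)$, so $\bar\partial\partial H=d\,\partial H=\frac i2d(d^\theta H)$. From $b=d^\theta H\,H^{-1}$ we get $db=d(d^\theta H)H^{-1}+ba$. Hence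
\begin{align}
\Theta_H&=\bar\partial\partial H\,H^{-1}+\partial H\,H^{-1}\,\bar\partial H\,H^{-1}=\tfrac i2(db-ba)+\tfrac14(a+ib)(a-ib)\notag\\
&=\tfrac14(a^2+b^2)+\tfrac i2\mathcal N,\qquad \mathcal N=db-\tfrac12(ab+ba).\label{eq:Theta}
\end{align}
The terms $a^2,b^2,\mathcal N$ have bidegrees $(2,0),(0,2),(1,1)$ in $(d\rho,d\theta)$. Moreover
\begin{equation}\label{eq:Nb}
\operatorname{tr}(\mathcal N\,b^{p-1})=\tfrac1p\,d\operatorname{tr}(b^p).
\end{equation}
Indeed, graded cyclicity gives $\operatorname{tr}(b\,a\,b^{p-1})=-\operatorname{tr}(a\,b^p)$, so $ab+ba$ does not contribute. In $d\operatorname{tr}(b^p)=\sum_{j=0}^{p-1}(-1)^j\operatorname{tr}(b^j\,db\,b^{p-1-j})$, moving $b^j$ to the end costs $(-1)^{j(p+1-j)}=(-1)^j$, because $p+1$ is even. So all $p$ terms equal $\operatorname{tr}(db\,b^{p-1})$.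

Now let $n=N=2$, $p=3$. By Section~\ref{sec:nu}, $\mathcal P_2(Z)$ is a multiple of $\int_Z\nu$, where $\nu$ is a $2$-form in $d\rho_1,d\rho_2,d\rho_3$ only. The coordinates are $\rho_1,\rho_2,\rho_3,\theta_1,\theta_2,\theta_3$, so only the part of $\det\Theta_H$ of bidegree $(1,3)$ matters. Write $\det\Theta_H=\frac12\big((\operatorname{tr}\Theta_H)^2-\operatorname{tr}(\Theta_H^2)\big)$. By Lemma~\ref{lem:trace}(a), $\operatorname{tr}\Theta_H=\frac i2\operatorname{tr}\mathcal N$, whose square has bidegree $(2,2)$. So the relevant part is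
\[
-\tfrac12\cdot2\operatorname{tr}\big(\tfrac i2\mathcal N\cdot\tfrac14b^2\big)=-\tfrac i8\operatorname{tr}(\mathcal N\,b^2)=-\tfrac i{24}\,d\operatorname{tr}(b^3).
\]
The forms $\operatorname{tr}(b^3)$ and $\operatorname{tr}(a^3)=\operatorname{tr}\big((dH\,H^{-1})^3\big)$ have the same coefficient function $T(Y_1,Y_2,Y_3)$. An integration by parts in the radial direction of $\mathbb R^3$ turns $\int\nu\wedge d\operatorname{tr}(b^3)$ into a multiple of $\int\operatorname{tr}(a^3)$, and this is the integral of $\omega_2$ over the affine simplex because $H$ is a positive multiple of $\sigma_x(s)$ with $s_i=e^{2\rho_i}/\sum_je^{2\rho_j}$, $\rho_0=0$. Steps (c) and (d) of the proof of Proposition~\ref{prop:average} do this for all $n$; for $n=2$ the constant is $c_2=-\frac1{12}$.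

\begin{remark}
For $n=N=2$ formula \eqref{eq:B} has a familiar meaning. The form $\omega_2$ on $X_2$ is invariant under scaling, and by Lemma~\ref{lem:trace}(b) and invariance it is annihilated by contraction with the radial field. So it descends to $X_2/\mathbb R_{>0}$. Since $\det$ is a quadratic form of signature $(1,3)$ on Hermitian $2\times2$ matrices, $X_2/\mathbb R_{>0}$ is the projective ball model of hyperbolic $3$-space, in which straight segments are geodesics. On it $\omega_2$ is an $SL_2(\mathbb C)$-invariant $3$-form, i.e.\ a multiple of the volume form. The multiple is not $0$: Hermitian matrices span $\mathrm{Mat}_2(\mathbb C)$ over $\mathbb C$, and $T(E_{12},E_{22},E_{21})=3$ for the matrix units. So for $n=N=2$ the averaged cocycle is a nonzero constant times the signed volume of the geodesic tetrahedron whose vertices are the classes of the $g_ig_i^*$.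
\end{remark}

\section{The integrand}\label{sec:nu}

The alternating sum \eqref{eq:r} contains many terms. On a variety of dimension $n-1$ only forms of Hodge type $(n-1,n-1)$ survive, and after alternation they are all proportional. Put $\rho_i=\log|f_i|$, $\theta_i=\arg f_i$ for $1\le i\le p$, and
\[
\nu=\sum_{i=1}^p(-1)^{i-1}\rho_i\,d\rho_1\wedge\dots\widehat{d\rho_i}\dots\wedge d\rho_p .
\]

\begin{lemma}\label{lem:nu}
On a complex manifold of dimension $n-1$ with invertible holomorphic functions $f_1,\dots,f_p$, pointwise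
\[
r_{2n-2}(f_1,\dots,f_p)=\frac{(-1)^{n-1}4^{n-1}}{(2n-1)\binom{2n-2}{n-1}}\,\nu .
\]
\end{lemma}

\begin{proof}
Let $\alpha_k=d\log f_k$. Then $d\log|f_k|=\frac12(\alpha_k+\bar\alpha_k)$ and $d\,i\arg f_k=\frac12(\alpha_k-\bar\alpha_k)$. Put
\[
\mathcal A(f_1,\dots,f_p)=\log|f_1|\,\alpha_2\cdots\alpha_n\,\bar\alpha_{n+1}\cdots\bar\alpha_p .
\]
For reasons of dimension, only products with $n-1$ unbarred and $n-1$ barred factors are nonzero. Expand the $j$-th term of \eqref{eq:r} and consider the product with barred factors at a set $S\subset\{2,\dots,p\}$ of $n-1$ places. Let $\pi$ be the permutation of $\{1,\dots,p\}$ that fixes $1$ and maps $\{2,\dots,n\}$ increasingly to the complement of $S$ in $\{2,\dots,p\}$ and $\{n+1,\dots,p\}$ increasingly to $S$. Apart from its numerical coefficient, moving the unbarred factors to the front turns the product into $\mathrm{sgn}(\pi)\,\mathcal A(f_{\pi(1)},\dots,f_{\pi(p)})$, and $\mathrm{Alt}_p$ of this is $\mathrm{sgn}(\pi)^2\,\mathrm{Alt}_p\mathcal A=\mathrm{Alt}_p\mathcal A$.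 The coefficient is $2^{-(2n-2)}$ times a sign $-1$ for every barred factor that comes from a $d\,i\arg$. There are $2j$ factors $d\log|\cdot|$ and $2n-2-2j$ factors $d\,i\arg$, so the $j$-th term equals
\[
\frac1{(2j+1)!(2n-2j-2)!}\cdot2^{-(2n-2)}\,[y^{n-1}]\,(1+y)^{2j}(1-y)^{2n-2-2j}\;\mathrm{Alt}_p\mathcal A,
\]
where $[y^{n-1}]$ takes the coefficient of $y^{n-1}$. The weight is $\frac1{(2n-1)!}\binom{2n-1}{2j+1}$, and
\[
\sum_{j=0}^{n-1}\tbinom{2n-1}{2j+1}(1+y)^{2j}(1-y)^{2n-2-2j}=\frac{2^{2n-1}+(2y)^{2n-1}}{2(1+y)}=2^{2n-2}\sum_{k=0}^{2n-2}(-y)^k .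
\]
(The first equality is $\sum_j\binom{p}{2j+1}A^{2j+1}B^{p-2j-1}=\frac12\big((A+B)^p+(A-B)^p\big)$ with $A=1+y$, $B=1-y$, divided by $A$.) Hence $r_{2n-2}=\frac{(-1)^{n-1}}{(2n-1)!}\mathrm{Alt}_p\mathcal A$. By the same expansion, now without signs,
\[
\mathrm{Alt}_p(\rho_1d\rho_2\cdots d\rho_p)=4^{-(n-1)}\tbinom{2n-2}{n-1}\mathrm{Alt}_p\mathcal A .
\]
Finally, the $(2n-2)!$ permutations with $\sigma(1)=i$ each contribute $(-1)^{i-1}\rho_i\,d\rho_1\cdots\widehat{d\rho_i}\cdots d\rho_p$, so $\mathrm{Alt}_p(\rho_1d\rho_2\cdots d\rho_p)=(2n-2)!\,\nu$. Combining the three identities gives the lemma.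
\end{proof}

Hence
\begin{equation}\label{eq:P}
\mathcal P_n(Z)=\kappa_n\int_Z\nu,\qquad \kappa_n=(2\pi i)^{1-n}\frac{(-1)^{n-1}4^{n-1}}{(2n-1)\binom{2n-2}{n-1}},
\end{equation}
with $f_i=\lambda_i/\lambda_0$. Let $\mathbb T\subset\mathbb P^p$ be the set where all $\lambda_i\ne0$, with coordinates $\rho_i\in\mathbb R$ and $\theta_i\in\mathbb R/2\pi\mathbb Z$, $1\le i\le p$. The form $\nu$ is the contraction of $d\rho_1\wedge\dots\wedge d\rho_p$ with the Euler field $\sum\rho_i\partial/\partial\rho_i$. A linear change of the $\rho_i$ preserves the Euler field, and for every $q$ the coordinates $\rho_i^{(q)}=\log|\lambda_i/\lambda_q|$, $i\ne q$, arise from $\rho_1,\dots,\rho_p$ by a linear map of determinant $\pm1$. So, up to sign, $\nu$ has the same expression in the $\rho_i^{(q)}$.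

\section{The cycle for generic matrices}\label{sec:cycle}

Let $\mathcal M=\mathrm{Mat}_{N\times(m+1)}(\mathbb C)^{2n}$ be the space of all $M=(M_0,\dots,M_p)$. The map $g\mapsto M$ is the restriction of a coordinate projection to an open set, so null sets of $\mathcal M$ pull back to null sets. Put
\[
D_M=\Big\{\lambda\in\mathbb P^p:\operatorname{rk}\sum\lambda_iM_i\le m\Big\},\qquad
\tilde Z_M=\Big\{(\lambda,\mu)\in\mathbb P^p\times\mathbb P^m:\sum\lambda_iM_i\mu=0\Big\}.
\]
The advantage of $\tilde Z_M$ is that its equations are linear in $M$, which is what the Gaussian computation needs. We show that generically $\tilde Z_M$ is smooth and isomorphic to $D_M$, and that $Z=D_M$. For $M$ outside a proper Zariski closed subset of $\mathcal M$ the following hold.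

\begin{itemize}
\item[(i)] \emph{$\operatorname{rk}\sum\lambda_iM_i\ge m$ for all $\lambda\ne0$.} This is void for $m=0$. For $m\ge1$ let $\mathrm{Gr}$ be the Grassmannian of planes in $\mathbb C^{m+1}$. The set of $(M,\lambda,\Pi)\in\mathcal M\times\mathbb P^p\times\mathrm{Gr}$ with $(\sum\lambda_iM_i)|_\Pi=0$ is a vector bundle over $\mathbb P^p\times\mathrm{Gr}$ of codimension $2N$ in the trivial bundle with fiber $\mathcal M$. As $\dim(\mathbb P^p\times\mathrm{Gr})=p+2(m-1)=2N-3<2N$, its image in $\mathcal M$, which is closed, is not everything.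
\item[(ii)] \emph{$\tilde Z_M$ is smooth of pure dimension $n-1$, or empty.} For fixed $(\lambda,\mu)$ the map $M\mapsto\sum\lambda_iM_i\mu$ is onto $\mathbb C^N$. So $\{(M,\lambda,\mu):\sum\lambda_iM_i\mu=0\}$ is a vector bundle over $\mathbb P^p\times\mathbb P^m$, hence smooth, of dimension $\dim\mathcal M+p+m-N=\dim\mathcal M+n-1$. Apply generic smoothness to its projection to $\mathcal M$.
\item[(iii)] \emph{Let $W\subset\mathbb P^p\times\mathbb P^m$ be a locus where $k\ge1$ given coordinates $\lambda_i$ vanish, or one of the divisors $\sum\lambda_i=0$, $\mu_0=0$ (then $k=1$). Then $\dim(\tilde Z_M\cap W)\le n-1-k$}, and the intersection is empty if this number is negative. Indeed the part of the bundle in (ii) that lies over $W$ has dimension $\dim\mathcal M+n-1-k$.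
\end{itemize}

By (i), the matrix $\sum\lambda_iM_i$ has rank exactly $m$ for $\lambda\in D_M$, so $\tilde Z_M\to D_M$ is bijective. Its inverse $\lambda\mapsto(\lambda,\ker\sum\lambda_iM_i)$ is regular, since locally the kernel is given by Cramer's formulas. So $D_M$ with its reduced structure is isomorphic to $\tilde Z_M$. By (ii) and (iii), $D_M\cap\{\sum\lambda_i\ne0\}$ is dense in $D_M$. Hence the cycle $Z$ of the introduction is $D_M$. Again by (iii), $Z$ meets all coordinate faces properly, and the points of $Z$ outside $\mathbb T$ have smaller dimension, so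
\begin{equation}\label{eq:resol}
\int_Z\nu=\int_{\tilde Z_M\cap(\mathbb T\times\mathbb P^m)}\nu .
\end{equation}
We write $F(M)=\mathcal P_n(D_M)$, so that $f(g_0,\dots,g_p)=F(M)$. Since $D_{gM}=D_M$, we have $F(gM)=F(M)$ for $g\in GL_N(\mathbb C)$.

\section{Integrability}\label{sec:int}

We need that $F$ is integrable against Gaussian weights. The danger is the logarithmic factor $\rho_i$ in $\nu$ near the coordinate hyperplanes. For a top degree form $\alpha$ let $|\alpha|$ be the associated measure.

\begin{lemma}[Fubini principle]\label{lem:fubini}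
Let $\pi:I\to B$ be a holomorphic map of complex manifolds, $\beta$ a measurable top degree form on $B$, and $\psi$ a smooth form on $I$ of degree $\dim_{\mathbb R}I-\dim_{\mathbb R}B$ with $\int_I|\pi^*\beta\wedge\psi|<\infty$. Then for $|\beta|$-a.e.\ $b$ the fiber $\pi^{-1}(b)$ consists of points at which $\pi$ is submersive, so it is a complex manifold, and $\int_{\pi^{-1}(b)}|\psi|<\infty$. The function $b\mapsto\int_{\pi^{-1}(b)}\psi$ is measurable, and
\[
\int_B|\beta|(b)\int_{\pi^{-1}(b)}|\psi|=\int_I|\pi^*\beta\wedge\psi|,\qquad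
\int_B\beta(b)\int_{\pi^{-1}(b)}\psi=\int_I\pi^*\beta\wedge\psi .
\]
\end{lemma}

\begin{proof}
At points where $\pi$ is not submersive $\pi^*\beta$ vanishes, and by Sard's theorem almost every fiber avoids these points. On the submersive locus use local product coordinates, a partition of unity and the ordinary Tonelli and Fubini theorems; complex orientations are multiplicative.
\end{proof}

Let $I=\{(M,\lambda,\mu)\in\mathcal M\times\mathbb T\times\mathbb P^m:\sum\lambda_iM_i\mu=0\}$, a complex manifold by the argument in (ii). Its fiber over $M$ is $\tilde Z_M\cap(\mathbb T\times\mathbb P^m)$. Let $|M_i|^2$ be the sum of the squared absolute values of the entries of $M_i$.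

\begin{lemma}\label{lem:int}
For every $c>0$, $\int_I\big|e^{-c\sum|M_i|^2}\,\mathrm{dvol}(M)\wedge\nu\big|<\infty$. Consequently $F(M)$ is given by an absolutely convergent integral for a.e.\ $M$, $F$ is measurable, and $\int_{\mathcal M}|F(M)|\,e^{-c\sum|M_i|^2}dM<\infty$.
\end{lemma}

\begin{proof}
The last sentence follows from the first by Lemma~\ref{lem:fubini}, \eqref{eq:P} and \eqref{eq:resol}. Cover $I$ by the regions $|\lambda_q|=\max_i|\lambda_i|$, $|\mu_r|=\max_j|\mu_j|$, and normalize $\lambda_q=1$, $\mu_r=1$ there. Let $M_i^{(j)}$, $0\le j\le m$, be the columns of $M_i$. The equation $\sum_{i,j}\lambda_i\mu_jM_i^{(j)}=0$ determines the column $M_q^{(r)}$ from the collection $M'$ of all other columns and from $\lambda,\mu$, so $(M',\lambda,\mu)$ are coordinates. Differentiating, $dM_q^{(r)}\equiv-\eta$ modulo the differentials of $M'$, with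
\[
\eta=\sum_{i\ne q}(M_i\mu)\,d\lambda_i+\sum_{j\ne r}\Big(\sum_i\lambda_iM_i^{(j)}\Big)d\mu_j .
\]
This does not involve $M_q^{(r)}$. So, up to sign, the form to be integrated is
\[
e^{-c\sum|M_i|^2}\,\mathrm{dvol}(M')\wedge\bigwedge_{k=1}^N\tfrac i2\eta_k\wedge\bar\eta_k\wedge\nu .
\]
Write $d\lambda_i=\lambda_i\big(d\rho_i^{(q)}+i\,d\theta_i^{(q)}\big)$ for $i\ne q$, where $\rho_i^{(q)}+i\theta_i^{(q)}=\log(\lambda_i/\lambda_q)$. A nonzero term must contain every $d\theta_i^{(q)}$, $i\ne q$. Since $\nu$ contains none of them, $d\theta_i^{(q)}$ comes from $d\lambda_i$ or $d\bar\lambda_i$ with the same $i$ and brings a factor $\lambda_i$ or $\bar\lambda_i$. This factor beats the logarithm: as $|\lambda_i|,|\mu_j|\le1$, the integrand is bounded by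
\[
C\,(1+|M'|)^{2N}e^{-c|M'|^2}\Big(\sum_{i\ne q}|\rho_i^{(q)}|\Big)e^{\sum_{i\ne q}\rho_i^{(q)}}\,dM'\prod_{i\ne q}d\rho_i^{(q)}d\theta_i^{(q)}\prod_{j\ne r}d^2\mu_j
\]
on the domain $\rho_i^{(q)}\le0$, $|\mu_j|\le1$. This is integrable.
\end{proof}

\section{Expected zeros of Gaussian sections}\label{sec:zeros}

We now generalize the density $\frac i{2\pi}\partial\bar\partial\log H$ of Section~\ref{subsec:one} to $N$ equations. The form $\Theta$ below is the curvature of the Hermitian metric with matrix $H$ in the convention $\bar\partial(\partial H\,H^{-1})$, so that $\Phi$ has the shape of a top Chern form.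

\begin{lemma}\label{lem:zeros}
Let $Y$ be a complex manifold of dimension $d$, and let $h_0\equiv1,h_1,\dots,h_\ell$ be holomorphic functions on $Y$. Let $w_0,\dots,w_\ell\in\mathbb C^N$ be independent, $w_\alpha\sim N(0,X_\alpha)$ with $X_\alpha$ positive definite, with densities $q_\alpha$. Put
\[
Z_w=\Big\{y:\sum h_\alpha(y)w_\alpha=0\Big\},\quad I=\{(w,y):y\in Z_w\},\quad\mathbf m=\prod_\alpha q_\alpha(w_\alpha)\,\mathrm{dvol}(w_\alpha).
\]
Let $\psi$ be a smooth $(2d-2N)$-form on $Y$ with $\int_I|\mathbf m\wedge\psi|<\infty$. Then, with $H=\sum_\alpha|h_\alpha|^2X_\alpha$,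
\[
\mathbf E\int_{Z_w}\psi=\int_Y\psi\wedge\Phi,\qquad\Phi=\Big(\frac i{2\pi}\Big)^N\det(-\Theta),\qquad\Theta=\bar\partial(\partial H\,H^{-1}),
\]
and the right hand integral converges absolutely.
\end{lemma}

\begin{proof}
\emph{Reduction to an expectation.} Since $h_0=1$, $I$ is a complex manifold with coordinates $(w_1,\dots,w_\ell,y)$. By Lemma~\ref{lem:fubini} applied to $(w,y)\mapsto w$, $\mathbf E\int_{Z_w}\psi=\int_I\mathbf m\wedge\psi$. Modulo $dw_1,\dots,dw_\ell$ we have $dw_0\equiv-\eta$ with $\eta=\sum_{\alpha\ge1}w_\alpha\,dh_\alpha$. Integrate over $w_1,\dots,w_\ell$ first. All forms involved have even degree, so $\int_I\mathbf m\wedge\psi=\int_Y\psi\wedge\Phi$, absolutely convergent, with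
\[
\Phi(y)=\int q_0\Big(-\sum_{\alpha\ge1}h_\alpha w_\alpha\Big)\prod_{\alpha\ge1}q_\alpha(w_\alpha)\ \bigwedge_{k=1}^N\tfrac i2\eta_k\wedge\bar\eta_k\ dw_1\cdots dw_\ell .
\]

\emph{Conditioning on the equation.} Fix $y$ and put $s=\sum_{\alpha\ge0}h_\alpha w_\alpha$. The map $(w_0,\dots,w_\ell)\mapsto(s,w_1,\dots,w_\ell)$ preserves volume, so the weight above is the joint density of $(s,w_1,\dots,w_\ell)$ at $s=0$. To use it, split off from each $w_\alpha$ the part correlated with $s$. For $\alpha\ge1$ let $w'_\alpha=w_\alpha-\bar h_\alpha X_\alpha H^{-1}s$. As $\mathbf E[w_\alpha s^*]=\bar h_\alpha X_\alpha$ and $\mathbf E[ss^*]=H$, we get $\mathbf E[w'_\alpha s^*]=0$. All variables are jointly circular Gaussian, so $w'=(w'_1,\dots,w'_\ell)$ is independent of $s$. The change $(s,w)\mapsto(s,w')$ preserves volume and is the identity on $s=0$. So the joint density of $(s,w)$ at $s=0$ is $p_s(0)$ times the density of $w'$, where $p_s(0)=\pi^{-N}\det(H)^{-1}$ is the density of $s$ at $0$. Therefore, as $\partial H=\sum_\alpha\bar h_\alpha X_\alpha\,dh_\alpha$,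
\[
\Phi=p_s(0)\,\mathbf E\Big[\bigwedge_{k=1}^N\tfrac i2\eta'_k\wedge\bar\eta'_k\Big],\qquad \eta'=\sum_{\alpha\ge1}w'_\alpha\,dh_\alpha=\eta-\partial H\,H^{-1}s.
\]

\emph{Wick's formula.} For jointly circular Gaussian variables $\mathbf E\prod_ku_k\bar v_k=\sum_{\sigma\in S_N}\prod_k\mathbf E[u_k\bar v_{\sigma(k)}]$. For $1$-forms $a_k,b_k$ we have
\[
\bigwedge_ka_k\wedge\bar b_k=\mathrm{sgn}(\sigma)\bigwedge_ka_k\wedge\bar b_{\sigma(k)},
\]
because both sides become, with the same shuffle sign, $a_1\cdots a_N$ times the product of the $\bar b_k$, in orders that differ by $\sigma$. Expanding $\eta'_k=\sum_\alpha w'_{\alpha k}\,dh_\alpha$ and combining the two facts,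
\[
\mathbf E\Big[\bigwedge_k\eta'_k\wedge\bar\eta'_k\Big]=\sum_\sigma\mathrm{sgn}(\sigma)\bigwedge_k\Xi_{k\sigma(k)}=\det\Xi,\qquad\Xi_{kl}=\mathbf E[\eta'_k\wedge\bar\eta'_l].
\]

\emph{Computing $\Xi$.} Let $\eta^*$ be the row with entries $\bar\eta_l$, and similarly for $\eta'^*$. Since $\eta'$ is uncorrelated with $s$, we may replace $\eta'^*$ by $\eta^*$ in $\Xi=\mathbf E[\eta'\wedge\eta'^*]$:
\[
\Xi=\mathbf E[\eta'\wedge\eta^*]=\mathbf E[\eta\wedge\eta^*]-\partial H\,H^{-1}\wedge\mathbf E[s\,\eta^*]=\partial\bar\partial H-\partial H\,H^{-1}\wedge\bar\partial H ,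
\]
because $\mathbf E[\eta\wedge\eta^*]=\sum X_\alpha\,dh_\alpha\wedge d\bar h_\alpha$ and $\mathbf E[s\,\eta^*]=\sum h_\alpha X_\alpha\,d\bar h_\alpha$. On the other hand $\Theta=\bar\partial\partial H\,H^{-1}+\partial H\,H^{-1}\wedge\bar\partial H\,H^{-1}$. So $\Xi H^{-1}=-\Theta$, and $\Phi=\pi^{-N}(\frac i2)^N\det(\Xi H^{-1})=(\frac i{2\pi})^N\det(-\Theta)$.
\end{proof}

\section{The averaged function}\label{sec:average}

\begin{proposition}\label{prop:average}
Let $x_0,\dots,x_p\in X$, and let $M_0,\dots,M_p$ be independent, the $m+1$ columns of $M_i$ being independent of law $N(0,x_i)$. Then $\mathbf E|F(M)|<\infty$ and $\mathbf E\,F(M)=c_n\int_{\Delta^p}\sigma_x^*\omega_n$.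
\end{proposition}

\begin{proof}
\textbf{(a) The expected form.} The density of $M$ is at most $Ce^{-c\sum|M_i|^2}$ for some $C,c>0$. So Lemma~\ref{lem:int} gives $\mathbf E|F|<\infty$ and the integrability hypothesis of Lemma~\ref{lem:zeros} for
\[
Y=\mathbb T\times\mathbb C^m\ (\lambda_0=1,\ \mu_0=1),\qquad w_{ij}=M_i^{(j)},\qquad h_{ij}=\lambda_i\mu_j,\qquad\psi=\nu .
\]
The degree is right: $2(p+m)-2N=2n-2$. The part $\mu_0=0$ of $\tilde Z_M$ is negligible by (iii) of Section~\ref{sec:cycle}. The matrix called $H$ in Lemma~\ref{lem:zeros} is $\sum_{i,j}|\lambda_i\mu_j|^2x_i=(1+|\mu|^2)H$, where $|\mu|^2=\sum_{j\ge1}|\mu_j|^2$ and now $H=x_0+\sum_{i\ge1}e^{2\rho_i}x_i$ is as in \eqref{eq:H}. Hence $-\Theta=-\Theta_H+\partial\bar\partial\log(1+|\mu|^2)$ with $\Theta_H=\bar\partial(\partial H\,H^{-1})$. Define $\epsilon_k$ by $\det(1+tA)=\sum_kt^k\epsilon_k(A)$, and put $\omega_0=\frac i{2\pi}\partial\bar\partial\log(1+|\mu|^2)$. Then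
\[
\Phi=\det\big(\tfrac i{2\pi}(-\Theta_H)+\omega_0\big)=\sum_k\epsilon_k\big(\tfrac i{2\pi}(-\Theta_H)\big)\,\omega_0^{N-k}.
\]
Only the term of degree $2m$ in the differentials of $\mu$ contributes, i.e.\ $N-k=m$, $k=n$. Since $\int_{\mathbb C^m}\omega_0^m=1$ (the Fubini--Study volume of $\mathbb P^m$), \eqref{eq:P} and \eqref{eq:resol} give
\begin{equation}\label{eq:EF}
\mathbf E\,F(M)=\kappa_n\Big(\frac{-i}{2\pi}\Big)^n\int_{\mathbb T}\nu\wedge \epsilon_n(\Theta_H).
\end{equation}
So $m$ has disappeared except through the size $N$ of the matrices $x_i$.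

\textbf{(b) The relevant component.} The form $\nu$ has degree $2n-2=p-1$ in $d\rho$ and $0$ in $d\theta$, so only the component of $\epsilon_n(\Theta_H)$ of bidegree $(1,p)$ contributes. By \eqref{eq:Theta}, $\Theta_H=\frac14(a^2+b^2)+\frac i2\mathcal N$ with summands of bidegrees $(2,0),(0,2),(1,1)$. Bidegree $(1,2n-1)$ requires exactly one factor $\mathcal N$ and $n-1$ factors $b^2$, so the component is the derivative $d\epsilon_n(\frac14b^2)[\frac i2\mathcal N]$ of $\epsilon_n$ at $\frac14b^2$ in the direction $\frac i2\mathcal N$. Let $Q,R$ be matrices whose entries are commuting even forms. The derivative of $\det(1+tQ)$ in the direction $R$ is $\det(1+tQ)\operatorname{tr}\big((1+tQ)^{-1}tR\big)$, and its coefficient of $t^n$ gives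
\[
d\epsilon_n(Q)[R]=\sum_{k=0}^{n-1}(-1)^k\epsilon_{n-1-k}(Q)\operatorname{tr}(RQ^k).
\]
By Lemma~\ref{lem:trace}(a), all $\operatorname{tr}\big((b^2)^k\big)$, $k\ge1$, vanish, so $\epsilon_j(b^2)=0$ for $j\ge1$ by Newton's identities. Only $k=n-1$ remains, and with \eqref{eq:Nb} the component is
\begin{equation}\label{eq:comp}
\frac i2\Big(-\frac14\Big)^{n-1}\operatorname{tr}(\mathcal N\,b^{2n-2})=\frac i2\Big(-\frac14\Big)^{n-1}\frac1p\,d\operatorname{tr}(b^p),
\end{equation}
where $\operatorname{tr}(b^p)=B(\rho)\,d\theta_1\cdots d\theta_p$ and $B=T(Y_1,\dots,Y_p)$.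

\textbf{(c) Decay of $B$.} We want to integrate by parts over $\rho\in\mathbb R^p$, so $B$ and $dB$ must decay in all directions. Put $t_0=1$, $t_i=e^{2\rho_i}$ and $Y_0=2x_0H^{-1}$. Then $Y_i=2t_ix_iH^{-1}$ for all $i\ge0$, and $\sum_{i=0}^pY_i=2\cdot1$. Since $T$ is multilinear and alternating and vanishes when one argument is scalar (Lemma~\ref{lem:trace}(b)), for $q\ge1$ we may replace $Y_q$ in $B$ by $-Y_0$. So
\[
B=\pm T(Y_0,\dots,\widehat{Y_q},\dots,Y_p)\qquad\text{for every }q\in\{0,\dots,p\},
\]
identically in $\rho$. As $H\ge c\,(\sum_jt_j)\cdot1$, where $c>0$ is the smallest of the eigenvalues of $x_0,\dots,x_p$, we have $|Y_i|\le C\,t_i/\sum_jt_j$. Moreover $\partial_{\rho_j}Y_i=2\delta_{ij}Y_i-Y_iY_j$ for $i\ge0$, $j\ge1$, which satisfies the same bound. At a given point choose $q$ with $t_q$ maximal. Then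
\[
|B|+|\partial_{\rho_j}B|\le C\prod_{i\ne q}\frac{t_i}{t_q}\le C\,\frac{\min_it_i}{\max_it_i}\le C\,e^{-2\max_i|\rho_i|},
\]
the last step because $t_0=1$. Let $\mathcal E=\sum\rho_i\,\partial/\partial\rho_i$. By the divergence theorem for the field $B\,\mathcal E$ on large balls, $\int_{\mathbb R^p}(\mathcal EB)\,d\rho=-p\int_{\mathbb R^p}B\,d\rho$.

\textbf{(d) The simplex.} Moving $d\rho_i$ into its place costs $(-1)^{p-i}$, so $\nu\wedge dB=(-1)^{p-1}\mathcal EB\,d\rho_1\cdots d\rho_p=\mathcal EB\,d\rho_1\cdots d\rho_p$. The complex orientation of $\mathbb T$ is given by $d\rho_1d\theta_1\cdots d\rho_pd\theta_p=(-1)^{p(p-1)/2}d\rho_1\cdots d\rho_p\,d\theta_1\cdots d\theta_p$, and $(-1)^{p(p-1)/2}=(-1)^{n-1}$. Therefore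
\begin{equation}\label{eq:parts}
\int_{\mathbb T}\nu\wedge d\operatorname{tr}(b^p)=(-1)^{n-1}(2\pi)^p\int_{\mathbb R^p}\mathcal EB\,d\rho=(-1)^np\,(2\pi)^p\int_{\mathbb R^p}B\,d\rho .
\end{equation}
Since $a$ and $b$ have the same coefficients, $B\,d\rho_1\cdots d\rho_p=\operatorname{tr}(a^p)=\operatorname{tr}\big((dH\,H^{-1})^p\big)$. The map $\rho\mapsto s$, $s_i=t_i/\sum_jt_j$, is a diffeomorphism from $\mathbb R^p$ onto the interior of $\Delta^p$ with Jacobian $2^ps_0s_1\cdots s_p>0$, and $H=(\sum_jt_j)\,\sigma_x(s)$. Multiplying $H$ by a positive function $\phi$ adds the scalar form $d\log\phi$ to $a$ and, by Lemma~\ref{lem:trace}(c), does not change $\operatorname{tr}(a^p)$. Hence $\int_{\mathbb R^p}B\,d\rho=\int_{\Delta^p}\sigma_x^*\omega_n$. Insert this, \eqref{eq:comp} and \eqref{eq:parts} in \eqref{eq:EF}: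
\[
\mathbf E\,F=(2\pi i)^{1-n}\frac{(-1)^{n-1}4^{n-1}}{(2n-1)\binom{2n-2}{n-1}}\cdot\frac{(-i)^n}{(2\pi)^n}\cdot\frac i2\,\frac{(-1)^{n-1}}{4^{n-1}}\cdot(-1)^n(2\pi)^{2n-1}\int_{\Delta^p}\sigma_x^*\omega_n .
\]
The powers of $2\pi$ and $4$ cancel. The powers of $i$ give $i^{1-n}(-i)^n\,i=(-1)^{n+1}$, and the product of all signs is $(-1)^{(n-1)+(n+1)+(n-1)+n}=-1$. So the constant is $-\frac1{2(2n-1)}\binom{2n-2}{n-1}^{-1}=c_n$.
\end{proof}

\section{Averaging does not change the class}\label{sec:homotopy}

If $k\sim\gamma$, the columns of $gk(e_n,\dots,e_{n+m})$ are independent of law $N(0,gg^*)$. So $\tilde f(g_0,\dots,g_p)=\mathbf E\,F(M)$ as in Proposition~\ref{prop:average} with $x_i=g_ig_i^*$: it converges absolutely for all $g_0,\dots,g_p$ and satisfies \eqref{eq:B}. In particular $\tilde f$ is continuous. To prove Theorem~\ref{thm:B} it remains to write $\tilde f-f$ as a coboundary. We use the prism operator between $(g_0,\dots,g_p)$ and $(w_0,\dots,w_p)$, $w_i=g_ik_i$, averaged over $k$: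
\[
f^\flat(g_0,\dots,g_{p-1})=\sum_{j=0}^{p-1}(-1)^j\int f(g_0,\dots,g_j,w_j,\dots,w_{p-1})\prod d\gamma(k_i).
\]
Here only some of the arguments are smeared out, so convergence needs an argument.

\begin{lemma}\label{lem:conv}
Let $(u_0,\dots,u_p)$ be a tuple consisting of some of the $g_i$ and some of the $w_i$, all distinct as symbols (both $g_j$ and $w_j$ may occur). Then $\int|f(u_0,\dots,u_p)|\prod d\gamma(k_i)<\infty$ for a.e.\ $g=(g_0,g_1,\dots)$.
\end{lemma}

\begin{proof}
It suffices to treat $g_i\in\mathcal K$ for a compact set $\mathcal K\subset G$ and then to exhaust $G$. Given $g$, the matrices $w_i(e_n,\dots,e_{n+m})$ are independent with densities at most $Ce^{-c|\cdot|^2}$, where $C,c>0$ depend only on $\mathcal K$. So the integral is at most a constant times the integral of $|F|\prod e^{-c|M_i|^2}$ over the matrices $M_i$ that belong to $w$'s, the other ones being fixed at the values $g_\bullet(e_n,\dots,e_{n+m})$. This bound depends on $g$ only through the latter. The image of Haar measure on $\mathcal K$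 under $g\mapsto g(e_n,\dots,e_{n+m})$ has a bounded, compactly supported density, which is at most $C'e^{-c|\cdot|^2}$. So integrating also over all $g_i\in\mathcal K$ gives at most $C''\int|F|\,e^{-c\sum|M_i|^2}dM$, which is finite by Lemma~\ref{lem:int}.
\end{proof}

Hence $f^\flat$ is defined a.e.; it is measurable by Fubini, and $G$-invariant because $F(gM)=F(M)$ and $gw_i=(gg_i)k_i$. All terms below are integrable in $k$ for a.e.\ $g$, again by Lemma~\ref{lem:conv}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]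
Let $P_j=(g_0,\dots,g_j,w_j,\dots,w_p)$, $0\le j\le p$. The map
\[
(g_0,\dots,g_p,k_j,\dots,k_p)\mapsto(P_j,g_{j+1},\dots,g_p)
\]
is a diffeomorphism onto $G^{p+2}\times G^{p-j}$. So $(g,k)\mapsto P_j$ is a submersion onto $G^{p+2}$, and the a.e.\ identity $\delta f=0$ holds at $P_j$ for a.e.\ $(g,k)$. Consider $0=\sum_{j=0}^p(-1)^j(\delta f)(P_j)$. In $P_j$ the entry $g_i$ has position $i$ and $w_i$ has position $i+1$.
\begin{itemize}
\item Omitting $g_j$ from $P_j$ gives $+f(g_0,\dots,g_{j-1},w_j,\dots,w_p)$, and omitting $w_j$ gives $-f(g_0,\dots,g_j,w_{j+1},\dots,w_p)$. Summed over $j$ these telescope to $f(w_0,\dots,w_p)-f(g_0,\dots,g_p)$.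
\item Omitting $g_i$, $i<j$, gives $(-1)^{i+j}f(g_0,\dots,\widehat{g_i},\dots,g_j,w_j,\dots,w_p)$.
\item Omitting $w_i$, $i>j$, gives $(-1)^{i+j+1}f(g_0,\dots,g_j,w_j,\dots,\widehat{w_i},\dots,w_p)$.
\end{itemize}
In $(\delta f^\flat)(g_0,\dots,g_p)=\sum_i(-1)^if^\flat(\dots,\widehat{g_i},\dots)$ the term in which the index $j$ is repeated has sign $(-1)^{i+j-1}$ if $i<j$, since then $g_j$ stands at position $j-1$, and $(-1)^{i+j}$ if $i>j$. So after integration over $k$ the last two families sum to $-\delta f^\flat$; integrating over unused $k_i$ gives a factor $1$. Hence $0=\tilde f-f-\delta f^\flat$ almost everywhere, i.e.\ $[f]=[\tilde f]$ in $H^{2n-1}_{\rm meas}(G,\mathbb C)$.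
\end{proof}

\section{Affine simplices and the Borel class}\label{sec:borel}

\subsection{Van Est's isomorphism by integration over affine simplices}

For $\alpha\in\Omega^k(X)^G$ (complex valued) put
\[
J(\alpha)(g_0,\dots,g_k)=\int_{\Delta(g_0o,\dots,g_ko)}\alpha,
\]
where $\Delta(x_0,\dots,x_k)$ is the affine simplex in the convex cone $X$. Since $G$ acts linearly, $g\Delta(x_0,\dots,x_k)=\Delta(gx_0,\dots,gx_k)$, so $J(\alpha)$ is an invariant continuous cochain. Let $\mathfrak p=T_oX$ be the space of Hermitian matrices; then $\Omega^*(X)^G=(\Lambda^*\mathfrak p^*)^K\otimes\mathbb C$.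

All invariant forms are closed. Indeed $\iota(x)=x^{-1}$ satisfies $\iota(gxg^*)=(g^*)^{-1}\iota(x)g^{-1}$, so $\iota^*$ preserves $\Omega^*(X)^G$. As $\iota$ fixes $o$ and acts by $-1$ on $T_oX$, $\iota^*\alpha=(-1)^k\alpha$ for invariant $k$-forms $\alpha$. Then $(-1)^{k+1}d\alpha=\iota^*d\alpha=d\iota^*\alpha=(-1)^kd\alpha$, so $d\alpha=0$.

\begin{lemma}\label{lem:vanest}
$J:\Omega^*(X)^G\to C^*_{\rm cont}(G)$ is a chain map that induces the van Est isomorphism $\Omega^*(X)^G\cong H^*_{\rm cont}(G,\mathbb C)$.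
\end{lemma}

\begin{proof}
Let $A^{k,q}=C(G^{k+1},\Omega^q(X))^G$ be the space of continuous maps $\phi$, with the $C^\infty$ topology on forms, that are equivariant, i.e.\ $\phi(gg_0,\dots,gg_k)=(g^{-1})^*\phi(g_0,\dots,g_k)$. The total differential is $D=\delta+(-1)^kd$.

\emph{The $\delta$-complexes are exact for $k\ge1$, with kernel $\Omega^q(X)^G$ at $k=0$.} Choose $\chi\in C_c^\infty(G)$, left $K$-invariant, with $\int_G\chi\,dg=1$ for a left Haar measure, and for $k\ge1$ define at the point $uo\in X$, $u\in G$,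
\[
(R\phi)(g_0,\dots,g_{k-1})_{uo}=\int_G\chi(u^{-1}g)\,\phi(g,g_0,\dots,g_{k-1})_{uo}\,dg .
\]
This does not depend on the choice of $u$, because $\chi$ is left $K$-invariant, and it is equivariant by the invariance of $dg$. Since $(\delta\phi)(g,g_0,\dots,g_k)=\phi(g_0,\dots,g_k)-\sum_i(-1)^i\phi(g,\dots,\widehat{g_i},\dots)$ and $\int\chi(u^{-1}g)\,dg=1$, we get $R\delta+\delta R=1$ for $k\ge1$. For $k=0$, $\delta\phi=0$ says that $\phi$ does not depend on $g_0$, so $\phi$ is an invariant form.

\emph{The $d$-complexes are exact for $q\ge1$, with kernel $C_{\rm cont}(G^{k+1})^G$ at $q=0$.} A contracting homotopy is the Poincar\'e operator of the linear contraction $x\mapsto(1-t)x+t\,g_0o$ of $X$. It is equivariant because $G$ acts linearly, and it depends continuously on $g_0$. At $q=0$ the kernel consists of functions that are constant on $X$.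

So $\Omega^*(X)^G\to\mathrm{Tot}\,A\leftarrow C^*_{\rm cont}(G)$ are quasi-isomorphisms, and together they give the van Est isomorphism. To see that $J$ realizes it, define $S:\mathrm{Tot}\,A\to C_{\rm cont}^*(G)$ by
\[
(S\phi)(g_0,\dots,g_{k+q})=\int_{\Delta(g_ko,\dots,g_{k+q}o)}\phi(g_0,\dots,g_k),\qquad\phi\in A^{k,q}.
\]
Evaluate $\delta S\phi$ at $(g_0,\dots,g_{k+q+1})$ and put $\Delta'=\Delta(g_{k+1}o,\dots,g_{k+q+1}o)$. The terms omitting $g_i$ with $i\le k$ form all of $S\delta\phi$ except its last term. The terms omitting $g_i$ with $i\ge k+1$ are integrals of $\phi(g_0,\dots,g_k)$ over the faces of $\Delta(g_ko,\dots,g_{k+q+1}o)$ except the face $\Delta'$; apply Stokes' theorem. Thus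
\[
\delta S\phi=\Big[S\delta\phi-(-1)^{k+1}\int_{\Delta'}\phi(g_0,\dots,g_k)\Big]+(-1)^k\Big[Sd\phi-\int_{\Delta'}\phi(g_0,\dots,g_k)\Big]=SD\phi .
\]
So $S$ is a chain map. It is the identity on $C^*_{\rm cont}(G)$, hence induces the inverse of the right-hand quasi-isomorphism, and it equals $J$ on $\Omega^*(X)^G$. The claim follows.
\end{proof}

\subsection{Restriction to smaller groups}\label{subsec:restriction}

The identification used to define $b_n$ is the composite
\[
H^*_{\rm cont}(GL_N(\mathbb C),\mathbb C)\cong(\Lambda^*\mathfrak p^*)^K\otimes\mathbb C\cong(\Lambda^*\mathfrak u(N)^*)^{U(N)}\otimes\mathbb C\cong H^*(U(N),\mathbb C).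
\]
The middle map comes from $\mathfrak u(N)=i\mathfrak p$, and the last one is representation by bi-invariant forms. For $N'<N$ the inclusion $X_{N'}\to X_N$, $x\mapsto x\oplus1$, is affine, preserves base points and is equivariant for $GL_{N'}(\mathbb C)\subset GL_N(\mathbb C)$. So $J$ commutes with restriction, and so do the other two maps, for $\mathfrak p_{N'}\subset\mathfrak p_N$, $\mathfrak u(N')\subset\mathfrak u(N)$, $U(N')\subset U(N)$. Hence restriction in $H_{\rm cont}$ corresponds to the map
\[
\Lambda(y_1,y_3,\dots,y_{2N-1})\to\Lambda(y_1,y_3,\dots,y_{2N'-1})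
\]
induced by the group inclusion, where $y_{2k-1}$ is the primitive generator that corresponds to $b_k$. This is a map of Hopf algebras. By the compatibility of the Borel classes it sends $y_{2k-1}$ to $y_{2k-1}$ for $k\le N'$. For $k>N'$ it sends $y_{2k-1}$ to $0$: primitives go to primitives, and the primitives of the target are spanned by its generators, all of degree at most $2N'-1$.

\subsection{The class of $\omega_n$}

\begin{lemma}\label{lem:borel}
For all $N\ge n$, $[J(\omega_n)]=\tau_n\,b_n$ in $H^{2n-1}_{\rm cont}(GL_N(\mathbb C),\mathbb C)$, with $\tau_n\in\mathbb C$, $\tau_n\ne0$, independent of $N$.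
\end{lemma}

\begin{proof}
\emph{The case $N=n$.} We show that the class is nonzero, but restricts to zero on $GL_{n-1}(\mathbb C)$.

At $o$ the form $\omega_n$ is the restriction to $\mathfrak p$ of the complex multilinear form $T$ on $\mathrm{Mat}_n(\mathbb C)=\mathfrak p\otimes\mathbb C$. To see that $T\ne0$, evaluate it on the $2n-1$ matrix units
\[
E_{12},\,E_{22},\,E_{23},\,E_{33},\,\dots,\,E_{n-1,n},\,E_{nn},\,E_{n1}.
\]
Regard $E_{ij}$ as an arrow $i\to j$. We have a cycle $1\to2\to\dots\to n\to1$ with one loop at each of $2,\dots,n$. The trace of the product of the units in some order is $1$ if the order is a closed walk, which then uses every arrow once, and $0$ otherwise. In such a closed walk, read cyclically, the loop at $i$ must be preceded by the only other arrow that ends at $i$ and followed by the only other arrow that starts there. So the closed walks are exactly the $2n-1$ cyclic rotations of the given word, which are even permutations, and $T=2n-1$. Thus $\omega_n\ne0$, and $[J(\omega_n)]\ne0$ by Lemma~\ref{lem:vanest}.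

The restriction of $\omega_n$ to $X_{n-1}$ is given by $T$ on $\mathrm{Mat}_{n-1}(\mathbb C)$. By the Amitsur--Levitzki theorem $s_{2n-2}$ vanishes on $\mathrm{Mat}_{n-1}(\mathbb C)$. Hence so do
\[
s_{2n-1}(A_1,\dots,A_{2n-1})=\sum_i(-1)^{i-1}A_i\,s_{2n-2}(\dots,\widehat{A_i},\dots)
\]
and $T=\operatorname{tr}s_{2n-1}$. So $[J(\omega_n)]$ restricts to $0$ on $GL_{n-1}(\mathbb C)$. The kernel of $\Lambda(y_1,\dots,y_{2n-1})\to\Lambda(y_1,\dots,y_{2n-3})$ is the ideal $(y_{2n-1})$, which in degree $2n-1$ is $\mathbb C\,y_{2n-1}$. Hence $[J(\omega_n)]=\tau_nb_n$ with $\tau_n\ne0$.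

\emph{The case $N>n$.} The restriction $H^{2n-1}_{\rm cont}(GL_N(\mathbb C),\mathbb C)\to H^{2n-1}_{\rm cont}(GL_n(\mathbb C),\mathbb C)$ is the degree $2n-1$ part of $\Lambda(y_1,\dots,y_{2N-1})\to\Lambda(y_1,\dots,y_{2n-1})$. It is an isomorphism, because generators of degree greater than $2n-1$ do not contribute in degree $2n-1$. It maps $[J(\omega_n)]$ to $[J(\omega_n)]$ and $b_n$ to $b_n$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:end}

Let $N\ge n$ and $m=N-n$. By Theorem~\ref{thm:B} the cocycle $f$ on $GL_N(\mathbb C)$ is cohomologous, in the measurable complex, to the continuous cocycle $\tilde f=c_nJ(\omega_n)$, because $g_io=g_ig_i^*$. By Lemma~\ref{lem:borel} its class is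
\[
c\,b_n,\qquad c=c_n\tau_n=-\frac{\tau_n}{2(2n-1)\binom{2n-2}{n-1}}\ne0,
\]
with $c$ independent of $N$. Since $H_{\rm cont}\cong H_{\rm meas}$ and $b_n\ne0$, the class is nontrivial. \qed

\begin{remark}
For Hermitian $A_i$, complex conjugation of $\operatorname{tr}(A_1\cdots A_p)$ reverses the order of the factors, a permutation of sign $(-1)^{p(p-1)/2}=(-1)^{n-1}$. So $\omega_n$ takes values in $i^{n-1}\mathbb R$. Since $b_n$ is a real class and $c_n$ is real, $c\in i^{n-1}\mathbb R$.
\end{remark}

\begin{thebibliography}{9}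

\bibitem{Gon}
A.\,B. Goncharov, \emph{Polylogarithms, regulators and Arakelov motivic complexes}, arXiv:math/0207036 (2002).

\bibitem{Moore}
C.\,C. Moore, \emph{Group extensions and cohomology for locally compact groups III}, Trans.\ AMS 221 (1976).

\end{thebibliography}

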